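# Abstract and continuous composition factors of a profinite group

## 1. Finitely generated profinite groups

A **profinite group** is an inverse limit of finite groups, with its compact topology. The open normal subgroups $N$ of a profinite group $G$ have finite index, they form a base of neighborhoods of $1$, and $G=\varprojlim G/N$. The quotients $G/N$ with $N$ open normal are the *continuous* finite quotients of $G$. If we forget the topology, $G$ may have more normal subgroups of finite index, because such a subgroup need not be open. The quotients by all of these are the *abstract* finite quotients of $G$. The **profinite completion** $\hat G$ is the inverse limit of $G/N$ over all normal subgroups $N$ of finite index. Its continuous finite quotients are exactly the abstract finite quotients of $G$: each such $G/N$ is a quotient of $\hat G$ by construction, and if $M$ is open normal in $\hat G$, the image of $G$ in $\hat G$ is dense, so $G\to\hat G/M$ is onto.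

For a finite group $F$, let $\mathrm{comp}(F)$ be the set of composition factors of $F$, up to isomorphism and without multiplicities. For a profinite group $H$ put $\mathrm{comp}(H)=\bigcup_U\mathrm{comp}(H/U)$, where $U$ runs over the open normal subgroups of $H$. For example, $\mathrm{comp}(\mathbb Z_p)=\{C_p\}$, and $\mathrm{comp}(A_5^{\mathbb N})=\{A_5\}$, because every continuous finite quotient of $A_5^{\mathbb N}$ is a quotient of some $A_5^m$. By Jordan–Hölder, for a normal subgroup $K$ of a finite group $F$,
$$\mathrm{comp}(F)=\mathrm{comp}(K)\cup\mathrm{comp}(F/K).\tag{1}$$
So passing to a quotient can only shrink $\mathrm{comp}$. Passing to a subgroup can enlarge it: $A_5$ contains $C_5$, and $C_5\notin\mathrm{comp}(A_5)$.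

The question comes from Tamar Bar-On and Nikolay Nikolov, "Jordan-Holder Theorem for profinite groups and applications", arXiv:2503.09177 (2025): do $G$ and $\hat G$ always have the same composition factors? In other words, can an abstract finite quotient of $G$ have a composition factor that no continuous finite quotient has?

There is a case in which a theorem answers this at once. A profinite group is *finitely generated* if it is the closure of a subgroup generated by finitely many elements. We use the following theorem of Nikolov and Segal (*On finitely generated profinite groups I*, Ann. of Math. 165 (2007), Theorem 1.1), which depends on the classification of finite simple groups.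

**(NS)** In a finitely generated profinite group every subgroup of finite index is open.

**Proposition 1.** If $G$ is a finitely generated profinite group, then $\mathrm{comp}(\hat G)=\mathrm{comp}(G)$.

**Proof.** By (NS) the normal subgroups of finite index are exactly the open normal subgroups. So the abstract and the continuous finite quotients of $G$ are the same groups. $\square$

What changes in general? Subgroups of finite index that are not open really occur. In $G=C_2^{\mathbb N}$, viewed as a vector space over $\mathbb F_2$, the direct sum $\bigoplus_{\mathbb N}C_2$ is a proper subspace, so some nonzero linear functional $G\to\mathbb F_2$ vanishes on it. The kernel has index $2$. It is proper and dense, hence not closed, hence not open. In this example the new quotient is again $C_2$, so no new composition factor appears. The result of this lecture is that this always happens.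

**Theorem 2.** Let $G$ be a profinite group and $Q$ a finite quotient of $G$ as an abstract group. Then $\mathrm{comp}(Q)\subseteq\mathrm{comp}(G)$. Hence $\mathrm{comp}(\hat G)=\mathrm{comp}(G)$.

## 2. Taking roots in pro-$p$ groups

One direct approach uses powers, and it settles pro-$p$ groups without (NS). Let $q$ be a prime that divides no order $|G/N|$ with $N$ open normal. We claim that $q$ does not divide $|Q|$ for any abstract finite quotient $Q$.

Take $x\in G$ and let $A=\overline{\langle x\rangle}$, an abelian group. The set $A^q$ of $q$-th powers is the image of a compact set under a continuous map, so it is closed. For $N$ open normal in $G$, the group $A/(A\cap N)$ embeds in $G/N$, so its order is prime to $q$ and $q$-th powering is bijective on it. So $A^q$ maps onto $A/(A\cap N)$ for every $N$. Thus $A^q$ is dense in $A$, and $A^q=A$. Therefore every element of $G$ is a $q$-th power, and so is every element of $Q$. The map $y\mapsto y^q$ on the finite set $Q$ is surjective, hence injective, so $Q$ has no element of order $q$. By Cauchy's theorem $q\nmid|Q|$.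

In particular, if $G$ is a pro-$p$ group, then $Q$ is a $p$-group and $\mathrm{comp}(Q)\subseteq\{C_p\}$.

This argument sees only primes, and that is where it stops. For $G=A_5^{\mathbb N}$ it says that $|Q|$ has no prime divisors except $2,3,5$. It does not exclude $C_2$, nor $A_6$, whose order is $2^3\cdot3^2\cdot5$. Nonabelian factors need another approach.

## 3. Capturing a finite quotient in a finitely generated subgroup

Let $\varphi:G\to Q$ be an abstract epimorphism onto a finite group. Since $Q$ is finite, there is a finite set $X\subseteq G$ with $\langle\varphi(X)\rangle=Q$. Put $H=\overline{\langle X\rangle}$. This is a finitely generated profinite group with $\varphi(H)=Q$. By (NS) the kernel of $\varphi|_H$ is open in $H$, so $Q$ is a *continuous* quotient of $H$, and $\mathrm{comp}(Q)\subseteq\mathrm{comp}(H)$. The topology is no longer an obstacle.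

The argument stops at the next inclusion: $\mathrm{comp}(H)\subseteq\mathrm{comp}(G)$ may be false. Already for $G=A_5$ and $X=\{x\}$ with $x$ of order $5$ we get $H\cong C_5$. But we are free to enlarge $X$, as long as the set stays finite. We cannot always enlarge it until $H=G$. Indeed, if $d$ elements generate $A_5^n$ and $n>60^d$, then two of the $n$ coordinates agree on all $d$ generators, hence on all of $A_5^n$, which is absurd. So $A_5^{\mathbb N}$ is not finitely generated, since otherwise all its quotients $A_5^n$ could be generated by a fixed number of elements. We need a finitely generated subgroup that contains $X$ and has no bad composition factors.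

**Theorem 3.** There is an absolute constant $\kappa$ ($\kappa=7$ works) such that for every profinite group $G$ and finite $X\subseteq G$ there are $h_1,\dots,h_\kappa\in G$ for which $H=\overline{\langle X,h_1,\dots,h_\kappa\rangle}$ satisfies $\mathrm{comp}(H)\subseteq\mathrm{comp}(G)$.

**Proof of Theorem 2 from Theorem 3.** Let $\varphi:G\to Q$ and $X$ be as above, and let $H$ be the group of Theorem 3 for this $X$. It is a finitely generated profinite group, and $\varphi(H)=Q$ because $X\subseteq H$. The subgroup $\ker(\varphi|_H)$ has finite index in $H$, so it is open by (NS). Hence $Q$ is a continuous quotient of $H$, and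
$$\mathrm{comp}(Q)\subseteq\mathrm{comp}(H)\subseteq\mathrm{comp}(G).$$
Since the continuous finite quotients of $\hat G$ are the abstract finite quotients of $G$, this gives $\mathrm{comp}(\hat G)\subseteq\mathrm{comp}(G)$. The reverse inclusion holds because open normal subgroups have finite index. $\square$

Theorem 3 in turn follows from its version for finite groups, provided that the number of added elements there is bounded by an absolute constant.

**Lemma 4.** Let $\kappa=7$. For every finite group $G$ and $X\subseteq G$ there are $h_1,\dots,h_\kappa\in G$ such that $H=\langle X,h_1,\dots,h_\kappa\rangle$ satisfies $\mathrm{comp}(H)\subseteq\mathrm{comp}(G)$.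

**Proof of Theorem 3 from Lemma 4.**

**Step 1: find the $h_i$ by compactness.** For $N$ open normal in $G$ let
$$\Lambda_N=\{(y_1,\dots,y_\kappa)\in(G/N)^\kappa:\ \mathrm{comp}(\langle XN/N,y_1,\dots,y_\kappa\rangle)\subseteq\mathrm{comp}(G)\}.$$
This set is finite. Lemma 4 applied to $G/N$ shows that it is nonempty, because $\mathrm{comp}(G/N)\subseteq\mathrm{comp}(G)$. If $N'\le N$, the natural map $(G/N')^\kappa\to(G/N)^\kappa$ sends $\Lambda_{N'}$ into $\Lambda_N$, because the group generated by $XN/N$ and the images of the $y_i$ is a quotient of $\langle XN'/N',y_1,\dots,y_\kappa\rangle$, and quotients only shrink $\mathrm{comp}$. An inverse limit of nonempty finite sets is nonempty, and $\varprojlim (G/N)^\kappa=G^\kappa$. So there is $(h_1,\dots,h_\kappa)\in G^\kappa$ whose image lies in $\Lambda_N$ for every $N$.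

**Step 2: check the closed subgroup that they give.** Put $H=\overline{\langle X,h_1,\dots,h_\kappa\rangle}$ and let $U$ be open normal in $H$. The subgroups $H\cap N$, with $N$ open normal in $G$, form a base of neighborhoods of $1$ in $H$, so $U\ge H\cap N$ for some $N$. Then $H/U$ is a quotient of $H/(H\cap N)\cong HN/N$. The abstract group $\langle X,h_1,\dots,h_\kappa\rangle$ is dense in $H$ and $G/N$ is discrete, so
$$HN/N=\langle XN/N,h_1N,\dots,h_\kappa N\rangle .$$
By the choice of the $h_i$, its composition factors are in $\mathrm{comp}(G)$. So $\mathrm{comp}(H/U)\subseteq\mathrm{comp}(G)$. $\square$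

Step 1 needs the same $\kappa$ for all quotients $G/N$. Everything now rests on Lemma 4, a statement about finite groups.

## 4. Powers of $A_5$ and a wreath product

Our tool for recognizing composition factors of a subgroup of a direct power is the following.

**Lemma 5.** Let $B=S_1\times\dots\times S_r$ with all $S_k$ isomorphic to one finite simple group $S$, with projections $\pi_k:B\to S_k$. If $D\le B$ and $\pi_k(D)\in\{1,S_k\}$ for every $k$, then $\mathrm{comp}(D)\subseteq\{S\}$.

**Proof.** Let $D_k=\{b\in D:\pi_1(b)=\dots=\pi_k(b)=1\}$. It is normal in $D$, with $D_0=D$ and $D_r=1$. The kernel of $\pi_{k+1}$ on $D_k$ is $D_{k+1}$, so $D_k/D_{k+1}\cong\pi_{k+1}(D_k)$. Since $D_k\lhd D$, this group is normal in $\pi_{k+1}(D)\in\{1,S_{k+1}\}$, and $S_{k+1}$ is simple. So each $D_k/D_{k+1}$ is $1$ or isomorphic to $S$, and (1) gives the claim. $\square$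

Let $a=(1\,2\,3\,4\,5)$ and $b=(1\,2\,3)$. They generate $A_5$: the order of $\langle a,b\rangle$ is divisible by $15$ and divides $60$. It is not $30$, since a subgroup of index $2$ would be normal. It is not $15$, since a subgroup of index $4$ would give a nontrivial homomorphism $A_5\to S_4$, which would be injective, while $60>24$.

**The group $G=A_5^n$, with any $X$.** Add the two constant elements $h_1=(a,\dots,a)$ and $h_2=(b,\dots,b)$. Then $H=\langle X,h_1,h_2\rangle$ projects onto every coordinate, so $\mathrm{comp}(H)=\{A_5\}$ by Lemma 5. We did not generate $G$; we only made all projections full, and two elements do this for every $n$.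

**The group $G=A_5^c\rtimes\langle\sigma\rangle$, $c\ge2$.** Here $\sigma$ has order $c$ and shifts coordinates: $(x^\sigma)_{k+1}=x_k$ with indices $0,\dots,c-1$ modulo $c$, where $x^y=y^{-1}xy$. Put $B=A_5^c$. Suppose that $h_1=h_2=\sigma$ are given and that we may replace $h_i$ by $h_iu_i$ with $u_i\in B$. Doing nothing is bad: for $c=2$ and $X=\{(x,1)\}$ with $x$ of order $5$, the group $\langle X,\sigma\rangle$ is $C_5^2\rtimes C_2$, and $C_5\notin\mathrm{comp}(G)=\{A_5,C_2\}$. Also $\sigma u$ moves the factors of $B$, so $u$ acts on no single factor directly; only the power $(\sigma u)^c$ returns each factor to its place. A correction that is spread out can cancel there: for $c=2$ and $u=(a,a^{-1})$ we have $(\sigma u)^2=u^\sigma u=(a^{-1}a,\,aa^{-1})=1$. So put the correction in one coordinate only: $u_1=(a,1,\dots,1)$ and $u_2=(b,1,\dots,1)$. Since $u_1^{\sigma^k}$ has $a$ in coordinate $k$ and $1$ elsewhere,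
$$(\sigma u_1)^c=\sigma^c\,u_1^{\sigma^{c-1}}\cdots u_1^{\sigma}\,u_1=(a,a,\dots,a),\qquad(\sigma u_2)^c=(b,b,\dots,b).$$
For every $X$ the group $H=\langle X,\sigma u_1,\sigma u_2\rangle$ therefore contains the diagonal of $A_5^c$, so $H\cap B$ projects onto every coordinate. By Lemma 5, $\mathrm{comp}(H\cap B)=\{A_5\}$. Since $H/(H\cap B)\cong HB/B= G/B\cong C_c$, we get $\mathrm{comp}(H)=\mathrm{comp}(G)$.

These examples suggest how to treat an arbitrary finite $G$. Work down through $G$ one minimal normal subgroup at a time. Adding new elements at every stage would be simple but useless, since their number would grow with the length of the series. Instead, keep the same $\kappa$ elements and *correct* them at each stage by elements of the minimal normal subgroup, each correction being placed at one point per orbit. One complication is absent from the examples: in general, $h_i^c$ induces on a simple factor $S$ an automorphism $\alpha_i$ that need not be trivial or inner, and the correction multiplies $\alpha_i$ by an inner automorphism of our choice. We must then generate a group between $\mathrm{Inn}\,S$ and $\mathrm{Aut}\,S$ by elements whose cosets modulo $\mathrm{Inn}\,S$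 are prescribed.

## 5. Generating almost simple groups with prescribed cosets

Write $d(F)$ for the minimal number of generators of a finite group $F$. For a nonabelian finite simple group $S$, the groups $L$ with $\mathrm{Inn}\,S\le L\le\mathrm{Aut}\,S$ are the *almost simple* groups with socle $S$, where $S\cong\mathrm{Inn}\,S$. For $S=A_5$ they are $A_5$ and $S_5$.

**Lemma 6.** If $S$ is a nonabelian finite simple group and $\mathrm{Inn}\,S\le L\le\mathrm{Aut}\,S$, then $d(L)\le7$.

**Proof.** This rests on published facts that depend on the classification of finite simple groups. First, $d(S)\le2$ (Aschbacher–Guralnick, J. Algebra 90 (1984)). Second, if $S$ is alternating or sporadic, $\mathrm{Out}\,S$ is elementary abelian of order at most $4$. Third, if $S$ is of Lie type, $\mathrm{Out}\,S$ has a normal series with factors an abelian group of rank at most $2$ (diagonal), a cyclic group (field), and $1$, $C_2$ or $S_3$ (graph) (Gorenstein–Lyons–Solomon, *The Classification of the Finite Simple Groups*, No. 3, Theorem 2.5.12). (If the Tits group is listed separately, its outer automorphism group has order $2$.)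

A subgroup $M\le\mathrm{Out}\,S$ inherits, by intersection, a normal series whose factors embed in these factors. A subgroup of an abelian group of rank at most $2$ needs at most $2$ generators, a subgroup of a cyclic group at most $1$, and a subgroup of $S_3$ at most $2$. So $d(M)\le2+1+2=5$ in the Lie type case, and $d(M)\le2$ in the other cases. Take $M=L/\mathrm{Inn}\,S$. Two generators of $\mathrm{Inn}\,S$ together with lifts of at most five generators of $M$ generate $L$. $\square$

**Lemma 7 (Gaschütz).** Let $L$ be a finite group, $N\lhd L$, $d\ge d(L)$, and $L/N=\langle g_1N,\dots,g_dN\rangle$. Then there are $n_i\in N$ with $L=\langle g_1n_1,\dots,g_dn_d\rangle$.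

For example, take $L=S_5$, $N=A_5$, $d=2$ and the generating pair $(N,(1\,2)N)$ of $L/N$. The lifts $(1\,2\,3\,4\,5)$ and $(1\,2)$ generate $S_5$. The hypothesis $d\ge d(L)$ is needed: for $L=N=C_2\times C_2$ and $d=1$, the trivial group $L/N$ is generated by one element, but $L$ is not cyclic.

**Proof.** We count the generating lifts and show that their number does not depend on the tuple of cosets. For $K\le L$ with $KN=L$ and a generating $d$-tuple $\bar g=(\bar g_1,\dots,\bar g_d)$ of $L/N$, let $f_K(\bar g)$ be the number of $d$-tuples in $K^d$ that lift $\bar g$ and generate $K$. Because $KN=L$, the lifts of $\bar g_i$ in $K$ form a coset of $K\cap N$, so $\bar g$ has $|K\cap N|^d$ lifts in $K^d$. Each lift generates a subgroup $K'\le K$, and $K'N=L$ because $\bar g$ generates $L/N$. Hence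
$$f_K(\bar g)=|K\cap N|^d-\sum_{K'<K,\ K'N=L}f_{K'}(\bar g).$$
By induction on $|K|$ the right side does not depend on $\bar g$. Now $d\ge d(L)$, so $L$ has a generating $d$-tuple. If $\bar g_0$ is its image in $L/N$, then $f_L(\bar g_0)>0$. Hence $f_L(\bar g)>0$ for every generating $d$-tuple $\bar g$ of $L/N$. $\square$

## 6. Correcting seven elements along a minimal normal subgroup

**Proof of Lemma 4.** We write $x^y=y^{-1}xy$, and all actions are on the right. We use induction on $|G|$; the case $G=1$ is trivial. Let $G\ne1$ and let $B$ be a minimal normal subgroup of $G$.

**Step 1: reduce to a condition inside $B$.** Write bars for images in $\bar G=G/B$. By induction there are $h_1,\dots,h_\kappa\in G$ such that $\bar H=\langle\bar X,\bar h_1,\dots,\bar h_\kappa\rangle$ satisfies $\mathrm{comp}(\bar H)\subseteq\mathrm{comp}(G/B)$. For $u_1,\dots,u_\kappa\in B$ put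
$$H=H_u=\langle X,h_1u_1,\dots,h_\kappa u_\kappa\rangle .$$
The image of $H$ in $\bar G$ is $\bar H$ whatever the $u_i$ are, so $H/(H\cap B)\cong HB/B=\bar H$. By (1), applied to $H\cap B\lhd H$ and to $B\lhd G$, it is enough to choose $u$ so that
$$\mathrm{comp}(H\cap B)\subseteq\mathrm{comp}(B).$$

**Step 2: dispose of abelian $B$.** If $B$ is abelian, it is an elementary abelian $\ell$-group for a prime $\ell$. Then $H\cap B$ is an $\ell$-group, and $\mathrm{comp}(H\cap B)\subseteq\{C_\ell\}=\mathrm{comp}(B)$. Any $u$ works.

From now on $B$ is nonabelian. Then $B=\prod_{\omega\in\Omega}S_\omega$ with all $S_\omega$ isomorphic to one nonabelian simple group $S$.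

**Step 3: describe the action on the simple factors and the shape of the corrections.** The $S_\omega$ are precisely the minimal normal subgroups of $B$, so $G$ permutes them by conjugation. Let $G$ act on $\Omega$ accordingly: $S_\omega^g=S_{\omega g}$. Each $S_\omega$ is normal in $B$, so $B$ acts trivially on $\Omega$. Hence $\bar G$, and with it $\bar H$, acts on $\Omega$. An element of $H_u$ acts through its image in $\bar H$, so the $H_u$-orbits are the $\bar H$-orbits, for every $u$. Let $\omega_1,\dots,\omega_t$ represent these orbits. We put the corrections only at the representatives: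
$$u_i=\prod_{j=1}^ts_{i,j},\qquad s_{i,j}\in S_{\omega_j}\ \text{to be chosen.}$$

**Step 4: compute how a power of $h_iu_i$ acts on $S_{\omega_j}$.** Fix $j$ and $i$, and write $\omega=\omega_j$, $h=h_i$, $u=u_i$, $s=s_{i,j}$. Let $c$ be the length of the cycle of $\omega$ under $\langle h\rangle$; it depends on $i$ and $j$. Moving all factors $h$ to the left gives
$$(hu)^c=h^c\,u^{h^{c-1}}u^{h^{c-2}}\cdots u^{h}\,u .\tag{2}$$
The $S_\omega$-component of $u^{h^k}$ is the $h^k$-conjugate of the $S_{\omega h^{-k}}$-component of $u$. Let $1\le k\le c-1$. Then $\omega h^{-k}\ne\omega$ by the definition of $c$, and $\omega h^{-k}$ lies in the $\bar H$-orbit of $\omega$. The only chosen representative in that orbit is $\omega$ itself, so $\omega h^{-k}$ is none of $\omega_1,\dots,\omega_t$, and the component of $u$ there is trivial. Hence $u^{h^k}$ has trivial $S_\omega$-component, so it centralizes $S_\omega$. The last factor $u$ in (2) has $S_\omega$-component $s$, so it acts on $S_\omega$ as conjugation by $s$. Finally $h^c$ fixes $\omega$, so it normalizes $S_\omega$. Therefore $(hu)^c$ normalizes $S_\omega$ and induces on it the automorphism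
$$\alpha_{i,j}\,\iota(s_{i,j}),$$
where $\alpha_{i,j}\in\mathrm{Aut}(S_{\omega_j})$ is induced by $h_i^c$ and does not depend on $u$, and $\iota(s)$ is conjugation by $s$.

**Step 5: choose the corrections so that all inner automorphisms appear.** Keep $j$ fixed and let
$$L=\langle\mathrm{Inn}\,S_{\omega_j},\alpha_{1,j},\dots,\alpha_{\kappa,j}\rangle\le\mathrm{Aut}(S_{\omega_j}).$$
By Lemma 6, $d(L)\le7=\kappa$. The cosets of $\alpha_{1,j},\dots,\alpha_{\kappa,j}$ generate $L/\mathrm{Inn}\,S_{\omega_j}$. So Lemma 7, with $N=\mathrm{Inn}\,S_{\omega_j}$ and $d=\kappa$, gives $s_{1,j},\dots,s_{\kappa,j}\in S_{\omega_j}$ such that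
$$\langle\alpha_{1,j}\iota(s_{1,j}),\dots,\alpha_{\kappa,j}\iota(s_{\kappa,j})\rangle=L\ge\mathrm{Inn}\,S_{\omega_j}.$$
By Step 4 the automorphism at $\omega_j$ involves only the $s_{i,j}$ with this $j$, so the choices for different $j$ are independent and we make them all. The powers of $h_iu_i$ in (2) lie in $H$ and normalize $S_{\omega_j}$. Hence, for every $j$,
$$\text{the image of }N_H(S_{\omega_j})\text{ in }\mathrm{Aut}(S_{\omega_j})\text{ contains }\mathrm{Inn}\,S_{\omega_j}.\tag{3}$$

**Step 6: show that all projections of $H\cap B$ are trivial or full.** Let $\pi_\omega:B\to S_\omega$ be the projections. If $n\in N_H(S_\omega)$ and $b\in H\cap B$, then $\omega n=\omega$, so $\pi_\omega(b)^n=\pi_\omega(b^n)$, and $b^n\in H\cap B$ because $H\cap B\lhd H$. So $\pi_\omega(H\cap B)$ is invariant under the image of $N_H(S_\omega)$ in $\mathrm{Aut}(S_\omega)$. For $\omega=\omega_j$, (3) shows that $\pi_{\omega_j}(H\cap B)$ is normal in the simple group $S_{\omega_j}$; it is $1$ or $S_{\omega_j}$. Any other $\omega'\in\Omega$ is $\omega'=\omega_jh$ for some $j$ and some $h\in H$, and then $\pi_{\omega'}(b^h)=\pi_{\omega_j}(b)^h$ for $b\in H\cap B$. Since $(H\cap B)^h=H\cap B$,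 we get $\pi_{\omega'}(H\cap B)=\pi_{\omega_j}(H\cap B)^h$. Hence
$$\pi_\omega(H\cap B)\in\{1,S_\omega\}\quad\text{for all }\omega\in\Omega.$$

**Step 7: conclude.** Lemma 5 with $D=H\cap B$ gives $\mathrm{comp}(H\cap B)\subseteq\{S\}=\mathrm{comp}(B)$, as Step 1 requires. $\square$

This proves Lemma 4, hence Theorems 3 and 2: for every profinite group $G$, the groups $G$ and $\hat G$ have the same composition factors.

## 7. Multiplicities

For a profinite group $G$ and a finite simple group $S$, let $m_S(G)\in\{0,1,2,\dots,\infty\}$ be the supremum, over open normal $N$, of the multiplicity of $S$ in $G/N$, that is, the number of times $S$ occurs in a composition series. For instance $m_{C_p}(\mathbb Z_p)=\infty$, and $m_{A_5}(A_5\times\mathbb Z_p)=1$.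

**Theorem 8.** $m_S(\hat G)=m_S(G)$ for every profinite $G$ and every finite simple $S$.

**Proof.** Every continuous finite quotient of $G$ is an abstract one, so $m_S(\hat G)\ge m_S(G)$. We may assume that $\mu=m_S(G)<\infty$.

**Step 1: find an open subgroup without $S$.** Choose $N$ open normal in $G$ such that $S$ has multiplicity $\mu$ in $G/N$. We show that $S\notin\mathrm{comp}(N)$. Let $U$ be open normal in $N$. Then $U$ is open in $G$, so it has finite index, and its core $U_G=\bigcap_{g\in G}U^g$ is a finite intersection of open subgroups, hence open and normal in $G$. Multiplicities add along $N/U_G\lhd G/U_G$, so the multiplicity of $S$ in $G/U_G$ is $\mu$ plus its multiplicity in $N/U_G$. It is also at most $\mu$. So $S\notin\mathrm{comp}(N/U_G)$, and therefore $S\notin\mathrm{comp}(N/U)$, since $N/U$ is a quotient of $N/U_G$.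

**Step 2: apply Theorem 2 to that subgroup.** Let $K\lhd G$ have finite index. Then $NK/K\cong N/(N\cap K)$ is a finite abstract quotient of the profinite group $N$. By Theorem 2, $S\notin\mathrm{comp}(NK/K)$. The group $G/NK$ is a quotient of $G/N$, so $S$ has multiplicity at most $\mu$ in it. Adding the two, $S$ has multiplicity at most $\mu$ in $G/K$. $\square$

When $m_S(G)=\infty$, the multiplicities cannot be compared as cardinals. The group $G=C_p^{\mathbb N}$ has countably many continuous homomorphisms to $C_p$, because each factors through finitely many coordinates. As a vector space over $\mathbb F_p$ it has dimension $2^{\aleph_0}$, so it has $p^{2^{\aleph_0}}=2^{2^{\aleph_0}}$ abstract homomorphisms to $C_p$.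

## 8. Classes of finite groups, and the subgroups that carry the quotients

Let $\mathcal C$ be a class of finite groups that contains the trivial group and is closed under isomorphism, normal subgroups, quotients and extensions; finite soluble groups are an example. A finite group is in $\mathcal C$ if and only if all its composition factors are: a composition factor is a quotient of a subnormal subgroup, and conversely a group is built from its composition factors by extensions. Call a profinite group pro-$\mathcal C$ if all its continuous finite quotients are in $\mathcal C$, that is, if all its composition factors are in $\mathcal C$. Theorem 2 then says: *if $G$ is pro-$\mathcal C$, then $\hat G$ is pro-$\mathcal C$.*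

The proof of Theorem 2 also describes the quotients themselves. Choose $X$ with $|X|=d(Q)$ there. Then every abstract finite quotient $Q$ of $G$ is a *continuous* quotient of a closed subgroup $H\le G$ that is generated by $d(Q)+7$ elements and satisfies $\mathrm{comp}(H)\subseteq\mathrm{comp}(G)$.

One may replace $7$ by $2$ throughout, using the theorem of Dalla Volta–Lucchini (J. Algebra 178 (1995)) that $d(L)=\max(2,d(L/S))$ for almost simple $L$ with socle $S$. The number $7$ was used only in Step 5 of Section 6, to ensure that $d(L)\le\kappa$. With $\kappa=2$ the group $L/\mathrm{Inn}\,S_{\omega_j}$ is generated by the two cosets of $\alpha_{1,j},\alpha_{2,j}$, so $d(L)=2$, and Lemma 7 applies as before.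

## 9. An abstract quotient $C_7$ of a group with no continuous abelian quotient

In Theorem 2, "composition factor" cannot be replaced by "simple quotient".

**Proposition 9.** There is a profinite group $G$ with no nontrivial continuous abelian finite quotient but with $C_7$ as an abstract quotient. So $C_7$ is a simple quotient of $\hat G$ and not a continuous quotient of $G$.

The plan is to build a product of finite perfect groups in which the number of commutators needed to write an element is unbounded. Then the product is not perfect as an abstract group.

**Proof.**

**Step 1: a module for $A_5$ with an invariant form.** Let $S=A_5$ act on $\mathbb F_7^5$ by permuting the basis vectors $e_1,\dots,e_5$, and let $W=\{w\in\mathbb F_7^5:\sum w_i=0\}$. Since $S$ is transitive on coordinates, its fixed vectors in $\mathbb F_7^5$ are the constants. A constant $(z,\dots,z)$ lies in $W$ only if $5z=0$, that is, $z=0$, since $5\ne0$ in $\mathbb F_7$. So $W^S=0$, and $\mathbb F_7^5=\mathbb F_7(1,\dots,1)\oplus W$.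

Let $[W,S]$ be the span of all $ws-w$ with $w\in W$, $s\in S$. It is a submodule, because $(ws-w)s'=(wss'-w)-(ws'-w)$. As $7\nmid60$, Maschke's theorem gives a submodule complement to $[W,S]$ in $W$. It is isomorphic to $W/[W,S]$, on which $S$ acts trivially, so it lies in $W^S=0$. Hence $[W,S]=W$.

Let $\lambda:W\otimes W\to\mathbb F_7$ be induced by the dot product. Permutations preserve the dot product, so $\lambda(ws\otimes w's)=\lambda(w\otimes w')$ for $s\in S$. Put $t=(e_1-e_2)\otimes(e_1-e_2)$; then $\lambda(t)=2\ne0$.

**Step 2: the group.** For $n\ge2$ let $V_n=\bigoplus_{1\le i<j\le n}(W\otimes W)_{ij}$, where $(s_1,\dots,s_n)\in S^n$ acts on the $ij$-summand by $s_i\otimes s_j$. Put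
$$G_n=V_n\rtimes S^n,\qquad G=\prod_{n\ge2}G_n.$$

**Step 3: there is no continuous abelian quotient.** For $s\in S$ let $s_{(i)}\in S^n$ have $s$ in coordinate $i$ and $1$ elsewhere. In the $ij$-summand,
$$(w\otimes w')s_{(i)}-w\otimes w'=(ws-w)\otimes w' .$$
The left side is a commutator in $G_n$, and the vectors $ws-w$ span $W$. So $[V_n,S^n]=V_n$, and $V_n\le[G_n,G_n]$. Since $S^n$ is perfect, $G_n$ is perfect. An open normal subgroup of $G$ contains $\prod_{n>m}G_n$ for some $m$, so a continuous finite quotient of $G$ is a quotient of the finite product $\prod_{n\le m}G_n$ and is perfect. If it is abelian, it is trivial.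

**Step 4: $G\ne[G,G]$.** Let $v=(v^{(n)})_n\in\prod_nV_n$, where every component of every $v^{(n)}$ equals $t$. We show that $v\notin[G,G]$. Suppose that $v$ is a product of $k$ commutators, and take $n>60^{2k}$. In $G_n$ we have $v^{(n)}=\prod_{l=1}^k[x_l,y_l]$ for some $x_l,y_l\in G_n$. Let $a_l,b_l\in S^n$ be the images of $x_l,y_l$. Each coordinate $i\in\{1,\dots,n\}$ determines the element of $S^{2k}$ formed by the $i$-th coordinates of $a_1,b_1,\dots,a_k,b_k$. Since $n>60^{2k}$, there are $i<j$ such that each of $a_1,b_1,\dots,a_k,b_k$ has equal $i$-th and $j$-th coordinates. The elements of $S^n$ with this property form a subgroup, so it is shared by every element of $K=\langle a_1,b_1,\dots,a_k,b_k\rangle$.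

Let $f:V_n\to\mathbb F_7$ be the projection to $(W\otimes W)_{ij}$ followed by $\lambda$. An element of $K$ acts on the $ij$-summand as $s\otimes s$ for some $s\in S$, so $f$ is $K$-invariant. In $V_nK$ we have $(xp)(x'p')=x\,(px'p^{-1})\,pp'$ for $x,x'\in V_n$ and $p,p'\in K$, and $f(px'p^{-1})=f(x')$. So $xp\mapsto f(x)$ is a homomorphism $V_nK\to\mathbb F_7$. All $x_l,y_l$ lie in $V_nK$, and a homomorphism to an abelian group kills commutators. Thus $f(v^{(n)})=0$. But $f(v^{(n)})=\lambda(t)=2\ne0$, a contradiction. Since $k$ was arbitrary, $v\notin[G,G]$.

**Step 5: every element of $A_5$ is a commutator.** This will remove $\prod_nS^n$ from the abelianization. A commutator has the form $[x,y]=x^{-1}x^y$. The identity is $[1,1]$. Let $g$ be a $3$-cycle. All $3$-cycles are conjugate in $A_5$, so $g^y=g^{-1}$ for some $y$, and $[g,y]=g^{-2}=g$. Let $g$ be a $5$-cycle and $x=g^2$. A $5$-cycle is inverted by a product of two disjoint transpositions, so $x^y=x^{-1}$ for some $y\in A_5$, and $[x,y]=x^{-2}=g^{-4}=g$. Finally, all products of two disjoint transpositions are conjugate in $A_5$. So $x=(1\,2)(3\,4)$ has $x^y=(1\,3)(2\,4)$ for some $y$, and $[x,y]=(1\,4)(2\,3)$.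 Conjugating, we obtain every product of two disjoint transpositions.

**Step 6: $C_7$ is an abstract quotient.** By Step 5, applied in each coordinate, every element of the subgroup $\prod_nS^n$ of $G$ is a commutator in $G$. Since $G=\left(\prod_nV_n\right)\left(\prod_nS^n\right)$, the group $G/[G,G]$ is an image of $\prod_nV_n$. So it is an elementary abelian $7$-group, and it is nontrivial by Step 4. A nonzero vector space over $\mathbb F_7$ maps onto $\mathbb F_7$, so $C_7$ is an abstract quotient of $G$. $\square$

This is consistent with Theorem 2. The group $C_7$ does belong to $\mathrm{comp}(G)$: it is a composition factor of the continuous quotient $G_2$, inside the nonzero normal subgroup $V_2=W\otimes W$.
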